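\title{A Borsuk--Ulam obstruction to embedding flows in spaces of band-limited functions}


\begin{abstract}
We disprove a conjecture, posed in a paper of Gutman and Jin, according to which a flow embeds in the shift flow on real functions band-limited to $[-a,a]$ whenever its mean dimension is less than $a$ and its set of $r$-periodic points has dimension less than $\lfloor ar\rfloor+\frac12$ for every $r>0$. For every $a>0$ there is a counterexample on $S^3$: a smooth reparametrization of the Hopf flow whose periods fill the interval $[2/a,3/a]$. The only odd harmonic available to an embedding must vanish on some orbit, and the period of that orbit is then halved. We determine the exact bandwidth needed by a class of these flows, give a single flow that satisfies the hypotheses and embeds for no bandwidth below $\frac32a$, and describe a second, independent mechanism of failure at integer values of $ar$. For flows with a continuous minimal period we prove a corrected embedding theorem and show that its dimension bound is sharp.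
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Flows and band-limited functions}

A \emph{flow} is a compact metric space $X$ with a continuous map $\mathbb{R}\times X\to X$, $(t,x)\mapsto\phi_t(x)$, such that $\phi_0=\mathrm{id}$ and $\phi_s\circ\phi_t=\phi_{s+t}$. A flow $Y$ \emph{embeds} in a flow $X$ if there is a homeomorphism of $Y$ onto a subset of $X$ that commutes with the actions of $\mathbb{R}$. Since $Y$ is compact, every continuous, injective, equivariant map $Y\to X$ is an embedding.

We normalize the Fourier transform by $\hat u(\xi)=\int_{\mathbb{R}}u(t)e^{-2\pi it\xi}\,dt$ and extend it to tempered distributions, so that the transform of $e^{2\pi i\xi_0t}$ is the point mass at $\xi_0$. For $a>0$ let $\mathcal{B}_a=B_1(V^{\mathbb{R}}[-a,a])$ be the set of continuous functions $u:\mathbb{R}\to[-1,1]$ whose Fourier transform is supported in $[-a,a]$. With the metric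
\[
\boldsymbol{d}(u_1,u_2)=\sum_{n\ge1}2^{-n}\|u_1-u_2\|_{L^\infty([-n,n])}
\]
of uniform convergence on compact sets, $\mathcal{B}_a$ is a compact metric space, and the shifts $(\tau_su)(t)=u(t+s)$ make it a flow. We call $a$ the \emph{bandwidth}; note that $\mathcal{B}_a\subset\mathcal{B}_{b}$ for $a\le b$. An equivariant map $f:X\to\mathcal{B}_a$ satisfies $f(x)(t)=f(\phi_t(x))(0)$, so it records a single real observable $x\mapsto f(x)(0)$ along the orbits. To embed $X$ in $\mathcal{B}_a$ is to find an observable whose signals are all band-limited to $[-a,a]$ and determine the state.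

Two invariants limit what can be embedded. The first is mean dimension, which counts the real parameters per unit time needed to describe an orbit. Let $d$ be a compatible metric on $X$, and for $T>0$ put $d_T(x,y)=\sup_{t\in[0,T]}d(\phi_t(x),\phi_t(y))$. Let $\operatorname{Widim}_\varepsilon(X,d_T)$ be the least dimension of a polyhedron $P$ that admits a continuous map $X\to P$ whose fibers have $d_T$-diameter less than $\varepsilon$. Then
\[
\operatorname{mdim}(X)=\lim_{\varepsilon\to0}\lim_{T\to\infty}\frac{\operatorname{Widim}_\varepsilon(X,d_T)}{T}.
\]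
The second is the covering dimension of the sets of periodic points
\[
P_r(X)=\{x\in X:\phi_r(x)=x\},\qquad r>0,
\]
with the convention $\dim\emptyset=-1$. It is known that
\begin{equation}\label{eq:known}
\operatorname{mdim}(\mathcal{B}_a)=2a,\qquad \dim P_r(\mathcal{B}_a)=2\lfloor ar\rfloor+1\quad(r>0).
\end{equation}
The second formula can be read off from Lemma~\ref{lem:periodic} below: $P_r(\mathcal{B}_a)$ is the unit ball, for the supremum norm, of the space of real trigonometric polynomials with frequencies $j/r$, $|j|\le ar$, and this space has dimension $2\lfloor ar\rfloor+1$. We use \eqref{eq:known} only as motivation.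

\subsection{The conjecture}

A compact metric space of dimension $n$ embeds in $\mathbb{R}^N$ as soon as $n<N/2$: pairs of points have $2n$ parameters, and a map in general position has no reason to solve the $N$ equations that express a coincidence. One would guess that, in the same way, a flow embeds in $\mathcal{B}_a$ if both of its invariants are less than half of the values in \eqref{eq:known}. This is the conjecture posed in \cite{GJ}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be a flow and $a>0$. Suppose that}
\begin{equation}\label{eq:hyp}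
\operatorname{mdim}(X)<a\qquad\text{and}\qquad \dim P_r(X)<\lfloor ar\rfloor+\tfrac12\ \text{ for every } r>0 .
\end{equation}
\emph{Then $X$ embeds in $\mathcal{B}_a$.}
\medskip

The second condition says that $\dim P_r(X)\le\lfloor ar\rfloor$. The simplest cases support the guess. If every point of $X$ is fixed, then \eqref{eq:hyp} with $r<1/a$ forces $\dim X\le0$, and $X$ embeds in a Cantor subset of the interval $[-1,1]$ of constant functions; dimension one cannot be allowed, since a circle does not embed in an interval. If $X$ is a single orbit of minimal period $p$, then \eqref{eq:hyp} holds exactly when $ap\ge1$. In that case the orbit of $\cos(2\pi t/p)$ is a copy of $X$ in $\mathcal{B}_a$, while for $ap<1$ every $p$-periodic element of $\mathcal{B}_a$ is constant.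

The count of parameters overlooks pairs of points on the same orbit. Let $x$ have minimal period $p\in(k/a,(k+1)/a)$. An embedding sends $x$ to a trigonometric polynomial with harmonics $j/p$, $|j|\le k$, and it can distinguish $x$ from $\phi_{p/2}(x)$ only through the harmonics with $j$ odd. Their simultaneous vanishing is a system of $2\lceil k/2\rceil$ real equations on the space of orbits. Heuristically, the orbits of one fixed period $r$ have $\dim P_r-1\le k-1$ parameters, which is fewer than the number of equations. But if the periods fill an interval, the period is one more parameter. For even $k$ we then face $k$ equations in $k$ unknowns, and topology can force a solution. The first case is $k=2$, a two-parameter family of circles.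

\subsection{Results}

Let $S^1=\{\lambda\in\mathbb{C}:|\lambda|=1\}$. For an integer $m\ge1$ and $0<r_0<r_1$ let $\mathcal{F}_m(r_0,r_1)$ be the flow on the unit sphere $S^{2m+1}\subset\mathbb{C}^{m+1}$, with coordinates $z=(z_0,\dots,z_m)$, given by
\begin{equation}\label{eq:Fm}
\phi_t(z)=e^{2\pi it/p(z)}z,\qquad p(z)=r_0+(r_1-r_0)|z_0|^2 .
\end{equation}
Since $p(\lambda z)=p(z)$ for $\lambda\in S^1$, this is a smooth flow. It has no fixed point, its orbits are the Hopf circles $\{\lambda z:\lambda\in S^1\}$, and $z$ has minimal period $p(z)\in[r_0,r_1]$.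

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] The flow $\mathcal{F}_m(r_0,r_1)$ has mean dimension $0$. Moreover $P_r=\emptyset$ for $r<r_0$, and $\dim P_r\le 2m$ for all $r>0$.
\item[(b)] If $b>0$ and $br_1\le 2m+1$, then $\mathcal{F}_m(r_0,r_1)$ does not embed in $\mathcal{B}_b$.
\item[(c)] For all $a>0$ and $a\le b<\frac32a$, the flow $\mathcal{F}_1(2/a,3/b)$ on $S^3$ satisfies \eqref{eq:hyp} and does not embed in $\mathcal{B}_b$. In particular $\mathcal{F}_1(2/a,3/a)$ satisfies \eqref{eq:hyp} and does not embed in $\mathcal{B}_a$.
\item[(d)] For every $a>0$ there is one flow $Z_a$, with exactly one fixed point, that satisfies \eqref{eq:hyp} and embeds in $\mathcal{B}_b$ for no $b<\frac32a$.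
\end{enumerate}
\end{theorem}

Thus the conjecture is false for every $a>0$. The flow in (c) depends on $b$, and the next theorem shows that this dependence is essential.

\begin{theorem}\label{thm:threshold}
If $r_0<r_1\le\frac32r_0$, then $\mathcal{F}_1(r_0,r_1)$ embeds in $\mathcal{B}_b$ if and only if $b>3/r_1$.
\end{theorem}

Indeed, for $a\le b<\frac32a$ we have $3/b\le\frac32\cdot\frac2a$, so $\mathcal{F}_1(2/a,3/b)$ embeds in $\mathcal{B}_{b'}$ exactly when $b'>b$.

The conjecture also fails for a second reason, which concerns the jump of $\lfloor ar\rfloor$ at integer values of $ar$ and involves no nontrivial circle bundle.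

\begin{theorem}\label{thm:K5}
For every $a>0$ there is a flow on a compact $2$-dimensional space, all of whose orbits are periodic, that satisfies \eqref{eq:hyp} and does not embed in $\mathcal{B}_a$, and for which $\dim P_r>1$ only if $r$ is a multiple of $2/a$.
\end{theorem}

Finally we correct the conjecture in the class where the examples on spheres live. We say that $X$ is a \emph{flow with continuous minimal period} if every point is periodic, no point is fixed, and the minimal period $p:X\to(0,\infty)$ is continuous. For $s>0$ let
\[
h(s)=\#\{j \text{ odd}:1\le j<s\},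
\]
so that $h(s)=\lceil k/2\rceil$ for $s\in(k,k+1]$, $k\ge0$ an integer.

\begin{theorem}\label{thm:corrected}
Let $a>0$.
\begin{enumerate}
\item[(A)] If a flow $X$ with continuous minimal period satisfies $\dim P_r(X)<2h(ar)$ for every $r>0$, then $X$ embeds in $\mathcal{B}_a$.
\item[(B)] For every integer $N\ge1$ and all $r_0<r_1$ in $(N/a,(N+1)/a)$, the flow $\mathcal{F}_{\lceil N/2\rceil}(r_0,r_1)$ has continuous minimal period, satisfies $\dim P_r<2h(ar)+1$ for all $r>0$, and does not embed in $\mathcal{B}_a$.
\end{enumerate}
\end{theorem}

The largest dimension of $P_r$ allowed by the conjecture is $\lfloor ar\rfloor$, and the largest allowed by (A) is $2h(ar)-1$. For $s\in(k,k+1]$ we have $2h(s)-1=2\lceil k/2\rceil-1\le k\le\lfloor s\rfloor$, so the condition in (A) implies the condition on periodic points in \eqref{eq:hyp}. The first values are as follows.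
\[
\begin{array}{c|ccccccccc}
s=ar&(0,1)&1&(1,2)&2&(2,3)&3&(3,4)&4&(4,5)\\ \hline
\lfloor s\rfloor&0&1&1&2&2&3&3&4&4\\
2h(s)-1&-1&-1&1&1&1&1&3&3&3
\end{array}
\]
The two bounds agree on $(k,k+1)$ for odd $k$. The flows of Theorem~\ref{thm:main}(c) exploit the gap on $(2,3)$, and the flow of Theorem~\ref{thm:K5} exploits the gap at $s=2$.

Sections~\ref{sec:dim}--\ref{sec:spheres} contain the complete disproof of the conjecture. Theorems~\ref{thm:threshold} and~\ref{thm:K5} are proved in Sections~\ref{sec:threshold} and~\ref{sec:K5}, and Theorem~\ref{thm:corrected} in Sections~\ref{sec:moving} and~\ref{sec:corrected}.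

\section{Covering dimension}\label{sec:dim}

A finite family of sets has \emph{order at most $n+1$} if no point lies in $n+2$ of its members. A metrizable space $Y$ has $\dim Y\le n$ if every finite open cover of $Y$ has a finite open refinement of order at most $n+1$. We use the following standard facts about metrizable spaces.
\begin{enumerate}
\item[(D1)] If $Y'\subset Y$ is closed, then $\dim Y'\le\dim Y$.
\item[(D2)] (Countable sum theorem.) If $Y$ is a countable union of closed subsets of dimension at most $n$, then $\dim Y\le n$.
\item[(D3)] A compact $n$-dimensional manifold or polyhedron has covering dimension $n$.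
\item[(D4)] (Hurewicz \cite{Hur}.) If $Y$ and $Z$ are compact, $Y\ne\emptyset$ and $\dim Z=1$, then $\dim(Y\times Z)=\dim Y+1$.
\end{enumerate}
If a finite family $\mathcal{U}$ of open subsets of a metric space covers a closed set $Y$, a \emph{partition of unity on $Y$ subordinate to $\mathcal{U}$} is a family of continuous functions $f_U:Y\to[0,1]$, $U\in\mathcal{U}$, with $\sum_Uf_U=1$ and $f_U=0$ on $Y\setminus U$. Such a family always exists.

All our examples are finite-dimensional, so mean dimension plays no role for them.

\begin{lemma}\label{lem:mdim}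
If $X$ is a flow with $\dim X<\infty$, then $\operatorname{mdim}(X)=0$.
\end{lemma}

\begin{proof}
Let $n=\dim X$ and $\varepsilon,T>0$. The metric $d_T$ is compatible with the topology, because $d\le d_T$ and the action is uniformly continuous on $[0,T]\times X$. So $X$ has a finite open cover $\mathcal{U}$ of order at most $n+1$ by sets of $d_T$-diameter less than $\varepsilon$. Let $(f_U)$ be a subordinate partition of unity. The map $x\mapsto(f_U(x))_{U\in\mathcal{U}}$ takes values in the $n$-skeleton of the standard simplex in $\mathbb{R}^{\mathcal{U}}$, and its fiber over a point $y$ is contained in any $U$ with $y_U>0$. Hence $\operatorname{Widim}_\varepsilon(X,d_T)\le n$ for all $T$.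
\end{proof}

\section{Harmonics along periodic orbits}\label{sec:harmonics}

We translate the embedding problem for periodic flows into a problem about finitely many functions on $X$. For a periodic function, the band condition is a condition on Fourier coefficients.

\begin{lemma}\label{lem:periodic}
Let $u:\mathbb{R}\to\mathbb{C}$ be continuous with period $p>0$, let $c_j=\int_0^1u(ps)e^{-2\pi ijs}\,ds$ for $j\in\mathbb{Z}$, and let $b>0$. Then $\hat u$ is supported in $[-b,b]$ if and only if $c_j=0$ whenever $|j|>bp$.
\end{lemma}

\begin{proof}
Suppose that $\hat u$ is supported in $[-b,b]$ and that $|j|>bp$. Choose a smooth function $\psi$ with compact support disjoint from $[-b,b]$ such that $\psi(j/p)=1$ and $\psi(k/p)=0$ for all integers $k\ne j$. The Fej\'er means $\sum_{|k|<N}(1-|k|/N)c_ke^{2\pi ikt/p}$ converge uniformly to $u$, the function $\hat\psi$ is integrable, and $\int e^{2\pi i\xi t}\hat\psi(t)\,dt=\psi(\xi)$. Therefore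
\[
0=\langle\hat u,\psi\rangle=\int u\,\hat\psi=\lim_{N\to\infty}\sum_{|k|<N}\Big(1-\frac{|k|}N\Big)c_k\,\psi(k/p)=c_j .
\]
Conversely, if $c_j=0$ for $|j|>bp$, then $u=\sum_{|j|\le bp}c_je^{2\pi ijt/p}$, because continuous functions with the same period and the same Fourier coefficients coincide, and $\hat u=\sum_{|j|\le bp}c_j\delta_{j/p}$.
\end{proof}

\subsection{The circle action}

Let $X$ be a flow with continuous minimal period $p$. The function $p$ is constant on orbits. Measuring time on each orbit in units of its period, we define
\[
e^{2\pi i\theta}x=\phi_{\theta p(x)}(x),\qquad\theta\in\mathbb{R},\ x\in X.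
\]
This is well defined because $\phi_{p(x)}(x)=x$, it is an action of $S^1$ because $p$ is invariant, it is continuous because $p$ is, and it is free because $p(x)$ is the minimal period. Its orbits are the orbits of the flow, and $\phi_t(x)=e^{2\pi it/p(x)}x$. Conversely, a free continuous action of $S^1$ on a compact metric space and a continuous invariant function $p>0$ define by this last formula a flow with continuous minimal period $p$. For $\mathcal{F}_m(r_0,r_1)$ the circle action is scalar multiplication.

We have $\phi_r(x)=x$ if and only if $r\in p(x)\mathbb{Z}$. Hence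
\begin{equation}\label{eq:Pr}
P_r(X)=\bigsqcup_{k\ge1}p^{-1}(r/k),\qquad \dim P_r(X)=\max_{k\ge1}\dim p^{-1}(r/k),
\end{equation}
where only finitely many of the compact sets $p^{-1}(r/k)$ are nonempty, since $p$ is bounded away from $0$; the second formula follows from (D1) and (D2).

For $j\ge1$ let $E_j$ be the space of continuous functions $g:X\to\mathbb{C}$ of \emph{weight $j$}, meaning that $g(\lambda x)=\lambda^jg(x)$ for $\lambda\in S^1$, and let $E_0$ be the space of continuous invariant functions $g:X\to\mathbb{R}$. With the supremum norm these are real Banach spaces.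

\subsection{From a map to its harmonics}

\begin{lemma}\label{lem:analysis}
Let $X$ be a flow with continuous minimal period $p$, and let $f:X\to\mathcal{B}_b$ be continuous and equivariant. For $j\in\mathbb{Z}$ put
\[
c_j(x)=\int_0^1f(x)\big(p(x)s\big)\,e^{-2\pi ijs}\,ds .
\]
\begin{enumerate}
\item[(1)] We have $c_{-j}=\overline{c_j}$, and $c_j\in E_j$ for $j\ge0$.
\item[(2)] The function $c_j$ vanishes on the closure of the set $\{x:bp(x)<|j|\}$.
\item[(3)] If $p(x)=p(y)$ and $c_j(x)=c_j(y)$ for all $j\ge0$, then $f(x)=f(y)$.
\item[(4)] If $f$ is injective, then for every $x\in X$ there is an odd $j\ge1$ with $c_j(x)\ne0$.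
\end{enumerate}
\end{lemma}

\begin{proof}
The function $f(x)$ has period $p(x)$, since $\tau_{p(x)}f(x)=f(\phi_{p(x)}(x))=f(x)$, and the numbers $c_j(x)$ are its Fourier coefficients.

(1) The first claim holds because $f(x)$ is real; in particular $c_0$ is real. The function $(x,t)\mapsto f(x)(t)$ is continuous on $X\times\mathbb{R}$ and $p$ is continuous, so the integrand is continuous in $(x,s)$ and $c_j$ is continuous. Let $\lambda=e^{2\pi i\theta}$. Then $p(\lambda x)=p(x)$ and $f(\lambda x)(p(x)s)=f(x)(p(x)(s+\theta))$. The function $s\mapsto f(x)(p(x)s)e^{-2\pi ijs}$ has period $1$, so the substitution $s\mapsto s-\theta$ gives $c_j(\lambda x)=e^{2\pi ij\theta}c_j(x)$.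

(2) By Lemma~\ref{lem:periodic}, $c_j(x)=0$ if $bp(x)<|j|$, and $c_j$ is continuous.

(3) By (1), the functions $f(x)$ and $f(y)$ have the same period and the same Fourier coefficients.

(4) Let $y=e^{\pi i}x$, the point half a period away; $y\ne x$ since the action is free. If $c_j(x)=0$ for all odd $j\ge1$, then $c_j(y)=(-1)^jc_j(x)=c_j(x)$ for all $j\ge0$, and (3) gives $f(y)=f(x)$.
\end{proof}

The passage to the closure in (2) matters. An orbit with $bp(x)=j$ may by itself carry the harmonic $j$, whose frequency is the edge $b$ of the band, but it may not do so if it is a limit of shorter orbits.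

\subsection{From harmonics to a map}

\begin{lemma}\label{lem:synthesis}
Let $X$ be a flow with continuous minimal period $p$, let $b>0$ and $K\ge1$, and let $g_j\in E_j$ for $0\le j\le K$. Suppose that:
\begin{enumerate}
\item[(S0)] $g_j(x)=0$ whenever $j>bp(x)$;
\item[(S1)] for every $x$ the set $J(x)=\{1\le j\le K:g_j(x)\ne0\}$ is nonempty and has greatest common divisor $1$;
\item[(S2)] if $p(x)=p(y)$ and $g_j(x)=g_j(y)$ for $0\le j\le K$, then $x$ and $y$ lie on the same orbit.
\end{enumerate}
Then $X$ embeds in $\mathcal{B}_b$.
\end{lemma}

\begin{proof}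
Let $\psi=\varepsilon\operatorname{Re}\sum_{j=0}^Kg_j$, with $\varepsilon>0$ so small that $|\psi|\le1$, and put
\[
F(x)(t)=\psi(\phi_t(x))=\varepsilon\Big[g_0(x)+\sum_{j=1}^K\operatorname{Re}\big(g_j(x)e^{2\pi ijt/p(x)}\big)\Big].
\]
The first expression shows that $F(\phi_s(x))=\tau_sF(x)$ and, by uniform continuity of $(t,x)\mapsto\psi(\phi_t(x))$ on $[-n,n]\times X$, that $F$ is continuous for the metric $\boldsymbol{d}$. The second shows that $F(x)$ has period $p(x)$ and Fourier coefficients $\varepsilon g_0(x)$, $\frac\varepsilon2g_j(x)$ and $\frac\varepsilon2\overline{g_j(x)}$ at the indices $0$, $j$ and $-j$. By (S0) and Lemma~\ref{lem:periodic}, $F(x)\in\mathcal{B}_b$.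

The shift $\tau_s$ multiplies the coefficient of index $j$ by $e^{2\pi ijs/p(x)}$. Hence $\tau_sF(x)=F(x)$ if and only if $js/p(x)\in\mathbb{Z}$ for all $j\in J(x)$. By (S1), $1$ is an integer combination of the elements of $J(x)$, so this holds if and only if $s\in p(x)\mathbb{Z}$: the map $F$ preserves minimal periods.

Let $F(x)=F(y)$. Then $p(x)=p(y)$, and comparing coefficients gives $g_j(x)=g_j(y)$ for all $j$. By (S2), $y=\phi_s(x)$ for some $s$. Then $\tau_sF(x)=F(y)=F(x)$, so $s\in p(x)\mathbb{Z}$ and $y=x$.
\end{proof}

\section{Odd harmonics on spheres}\label{sec:spheres}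

\subsection{The flow on $S^3$ with periods between $2$ and $3$}

Take $a=1$ and the flow $\mathcal{F}_1(2,3)$, for which $p(z)=2+|z_0|^2$. The level sets of $p$ are the circle $z_0=0$ with period $2$, the tori $|z_0|^2=c$ with period $2+c$ for $0<c<1$, and the circle $z_1=0$ with period $3$. By \eqref{eq:Pr}, $P_r$ is empty for $r<2$ and has dimension at most $2\le\lfloor r\rfloor$ for $r\ge2$. With Lemma~\ref{lem:mdim} this gives \eqref{eq:hyp}.

Suppose that $f:S^3\to\mathcal{B}_1$ is an embedding, with harmonics $c_j$. We have $p<3$ on the dense set $z_1\ne0$, so $c_j\equiv0$ for $j\ge3$ by Lemma~\ref{lem:analysis}(2). The only odd harmonic left is $c_1$, and by Lemma~\ref{lem:analysis}(4) it has no zero on $S^3$. Consider the loops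
\[
\gamma_s:S^1\to\mathbb{C}\setminus\{0\},\qquad \gamma_s(\lambda)=c_1(\lambda\cos s,\ \sin s),\qquad 0\le s\le\pi/2 .
\]
The loop $\gamma_0(\lambda)=c_1(\lambda,0)=\lambda c_1(1,0)$ has winding number $1$ about the origin, and $\gamma_{\pi/2}$ is constant. This contradicts the homotopy invariance of the winding number, so no embedding exists.

The variation of the period is what makes the example compatible with \eqref{eq:hyp}. With a constant period $r$ on $S^3$ we would have $\dim P_r=3$, condition \eqref{eq:hyp} would require $r\ge3$, and the third harmonic would be available. A nonconstant $p$ cuts the same sphere into pieces of dimension at most $2$, which the conjecture examines one at a time.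

\subsection{Proof of Theorem~\ref{thm:main}}

On $S^{2m+1}$ there are $m$ odd harmonics below $2m+1$, and the winding number is replaced by the Borsuk--Ulam theorem: every continuous map $\Phi:S^n\to\mathbb{R}^n$ with $\Phi(-z)=-\Phi(z)$ has a zero.

\begin{proof}[Proof of \textup{(a)}]
The mean dimension is $0$ by Lemma~\ref{lem:mdim}. Since $r_0<r_1$, a nonempty level set of $p$ has the form $\{|z_0|^2=c\}$ with $c\in[0,1]$. It is $S^{2m-1}$ if $c=0$, it is homeomorphic to $S^1\times S^{2m-1}$ if $0<c<1$, and it is $S^1$ if $c=1$. So every level set has dimension at most $2m$, and $p^{-1}(s)=\emptyset$ for $s<r_0$. Now apply \eqref{eq:Pr}.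
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
Suppose that $f$ is an embedding in $\mathcal{B}_b$, with harmonics $c_j$ as in Lemma~\ref{lem:analysis}. On the dense set $\{|z_0|<1\}$ we have $bp(z)<br_1\le2m+1$, so $c_j\equiv0$ on $S^{2m+1}$ for all $j\ge2m+1$ by part (2) of the lemma. By part (1), $c_j(-z)=-c_j(z)$ for odd $j$. The map
\[
S^{2m+1}\to\mathbb{C}^m\times\mathbb{R}=\mathbb{R}^{2m+1},\qquad z\mapsto\big(c_1(z),c_3(z),\dots,c_{2m-1}(z),0\big),
\]
is continuous and odd, so it has a zero $z^*$. Then $c_j(z^*)=0$ for every odd $j\ge1$, which contradicts part (4).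
\end{proof}

\begin{proof}[Proof of \textup{(c)}]
Let $r_0=2/a$ and $r_1=3/b$; the inequality $b<\frac32a$ says that $r_0<r_1$. By (a), the mean dimension is $0<a$, the set $P_r$ is empty for $r<2/a$, and $\dim P_r\le2\le\lfloor ar\rfloor$ for $r\ge2/a$. So \eqref{eq:hyp} holds. Since $br_1=3$, part (b) with $m=1$ shows that the flow does not embed in $\mathcal{B}_b$.
\end{proof}

For $b<a$ the flow $\mathcal{F}_1(2/a,3/a)$ does not embed in $\mathcal{B}_b$ either, because $\mathcal{B}_b\subset\mathcal{B}_a$. To obtain one flow for all $b<\frac32a$ we collect a sequence of the flows in (c) into one compact space.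

\begin{proof}[Proof of \textup{(d)}]
Choose $b_n\in[a,\frac32a)$, $n\ge1$, increasing to $\frac32a$. Let
\[
Z_a=\{\infty\}\sqcup\bigsqcup_{n\ge1}S^3\times\{n\}
\]
be the one-point compactification of a disjoint union of spheres. It is homeomorphic to $\{0\}\cup\bigcup_n\big(\frac1nS^3\times\{\frac1n\}\big)\subset\mathbb{R}^4\times\mathbb{R}$, hence compact and metrizable. Let $\mathbb{R}$ act on $S^3\times\{n\}$ as $\mathcal{F}_1(2/a,3/b_n)$ and fix $\infty$. The action is continuous on each open set $\mathbb{R}\times S^3\times\{n\}$, and it is continuous at the points $(t,\infty)$ because the invariant sets $\{\infty\}\cup\bigcup_{n\ge N}S^3\times\{n\}$ form a neighborhood basis of $\infty$. The only fixed point is $\infty$.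

By (D2), $\dim Z_a\le3$, so $\operatorname{mdim}(Z_a)=0<a$. If $r<2/a$, then $P_r=\{\infty\}$ by (a), and $\dim P_r=0\le\lfloor ar\rfloor$. If $r\ge2/a$, then $P_r$ is a countable union of compact sets of dimension at most $2$ by (a), and $\dim P_r\le2\le\lfloor ar\rfloor$ by (D2). So \eqref{eq:hyp} holds.

Let $b<\frac32a$ and choose $n$ with $b_n\ge b$. An embedding of $Z_a$ in $\mathcal{B}_b\subset\mathcal{B}_{b_n}$ would restrict to an embedding of $\mathcal{F}_1(2/a,3/b_n)$ in $\mathcal{B}_{b_n}$, contrary to (c).
\end{proof}

\begin{remark}
The failure recurs at longer periods. For every $m\ge1$ the flow $\mathcal{F}_m(2m/a,(2m+1)/a)$ satisfies \eqref{eq:hyp}, since $P_r=\emptyset$ for $r<2m/a$ and $\dim P_r\le2m\le\lfloor ar\rfloor$ for $r\ge2m/a$, and it does not embed in $\mathcal{B}_a$ by (b).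
\end{remark}

\section{The exact bandwidth of the flows on $S^3$}\label{sec:threshold}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
If $b\le3/r_1$, there is no embedding by Theorem~\ref{thm:main}(b). Let $br_1>3$. We construct functions $g_0,\dots,g_3$ as in Lemma~\ref{lem:synthesis}.

The hypothesis $r_1\le\frac32r_0$ gives $br_0>3r_0/r_1\ge2$, so the harmonics $0,1,2$ are available on all of $S^3$; this is the only use of that hypothesis. The third harmonic is available only near the longest orbit $\{z_1=0\}$. A function of weight $1$ must vanish somewhere, and we arrange that it vanishes exactly on this orbit, where the harmonics $2$ and $3$ together keep the period from dropping. Choose $0<c'<1$ such that $|z_0|^2>c'$ implies $bp(z)>3$; this is possible since $p$ is a continuous function of $|z_0|^2$ with value $r_1$ at $|z_0|^2=1$. Put $\chi(z)=\max(0,|z_0|^2-c')$, an invariant function, and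
\[
g_0=\operatorname{Im}(\bar z_1z_0),\qquad g_1=z_1,\qquad g_2=z_1z_0+\chi z_0^2,\qquad g_3=\chi z_0^3 .
\]
Then $g_j\in E_j$. The term $z_1z_0$ recovers $z_0$ from $z_1$ where $\chi=0$. The term $\chi z_0^2$ keeps $g_2$ nonzero on the longest orbit, at the price of an ambiguity that $g_3$ and $g_0$ remove.

\emph{Condition} (S0). For $j\le2$ we have $j<br_0\le bp(z)$, and $g_3(z)\ne0$ only where $bp(z)>3$.

\emph{Condition} (S1). If $z_1\ne0$, then $1\in J(z)$. If $z_1=0$, then $|z_0|=1$ and $\chi=1-c'>0$, so $J(z)=\{2,3\}$.

\emph{Condition} (S2). Let $p(z)=p(w)$ and $g_j(z)=g_j(w)$ for $0\le j\le3$. We show that $z=w$. From $p$ we get $|z_0|=|w_0|=:\rho$, so $\chi$ has the same value at $z$ and at $w$, and from $g_1$ we get $z_1=w_1$. If $\chi=0$, then $\rho^2\le c'<1$, so $z_1\ne0$, and $z_1z_0=z_1w_0$ gives $z_0=w_0$. If $\chi>0$, then $\rho>0$, and $g_3$ gives $w_0=\omega z_0$ with $\omega^3=1$. Suppose that $\omega\ne1$, so that $1+\omega+\omega^2=0$. Dividing $g_2(z)-g_2(w)=0$ by $z_0$ gives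
\[
z_1(1-\omega)+\chi z_0(1-\omega^2)=0,\qquad\text{hence}\qquad z_1=-\chi z_0(1+\omega)=\chi z_0\,\omega^2 .
\]
Since $\overline{\omega^2}=\omega$, it follows that
\[
\bar z_1z_0=\chi\rho^2\omega,\qquad \bar w_1w_0=\omega\,\bar z_1z_0=\chi\rho^2\omega^2 .
\]
The imaginary parts of $\omega$ and $\omega^2=\bar\omega$ are opposite and nonzero, so $g_0(z)\ne g_0(w)$, a contradiction. Thus $\omega=1$ and $z=w$.

Lemma~\ref{lem:synthesis} now gives an embedding in $\mathcal{B}_b$.
\end{proof}

\section{The harmonic at the edge of the band}\label{sec:K5}

At $r=2/a$ the space $P_r(\mathcal{B}_a)$ has dimension $5$, with the harmonics $0,1,2$ contributing $1+2+2$, and the conjecture accordingly allows $\dim P_r(X)=2$. But the second harmonic has frequency exactly $a$, and by Lemma~\ref{lem:analysis}(2) it is lost on every orbit that is a limit of shorter orbits. What remains is $(c_0,c_1)\in\mathbb{R}\times\mathbb{C}$, in which orbits are described by the two numbers $c_0$ and $|c_1|$. A $2$-dimensional $P_r$ has a $1$-dimensional space of orbits, and this space need not be planar. We use the complete graph $K_5$ on five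 vertices, as a topological space: it admits no injective continuous map to $\mathbb{R}^2$.

\begin{proof}[Proof of Theorem~\ref{thm:K5}]
Realize $K_5$ as a polyhedron in $\mathbb{R}^3$. Let $(x_n)_{n\ge1}$ be a sequence in $K_5$ all of whose tails are dense, for instance a listing of a countable dense set in which every point occurs infinitely often. Put
\[
Q=\big(K_5\times\{0\}\big)\cup\{(x_n,1/n):n\ge1\}\subset\mathbb{R}^4,\qquad p(x,s)=\frac2a-\frac s{2a}\in\Big[\frac3{2a},\frac2a\Big].
\]
The set $Q$ is closed and bounded. We identify $K_5$ with $K_5\times\{0\}$ and write $q_n=(x_n,1/n)$. On $X=Q\times S^1$ let $\phi_t(q,\lambda)=(q,e^{2\pi it/p(q)}\lambda)$. This is a flow with continuous minimal period $p$, and the circle acts by multiplication on the second factor.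

\emph{The hypotheses.} The space $X$ is the union of the $2$-dimensional polyhedron $K_5\times S^1=p^{-1}(2/a)$ and the circles $\{q_n\}\times S^1$, each of which is a full level set of $p$. By (D1)--(D3), $\dim X=2$, so $\operatorname{mdim}(X)=0<a$. By \eqref{eq:Pr} there are three cases. If $r<\frac3{2a}$, then $P_r=\emptyset$. If $r=2k/a$ with $k\ge1$ an integer, then $\dim P_r=2\le2k=\lfloor ar\rfloor$. For all other $r\ge\frac3{2a}$ the set $P_r$ is a finite, possibly empty, union of circles, and $\dim P_r\le1\le\lfloor ar\rfloor$. So \eqref{eq:hyp} holds, and $\dim P_r>1$ only at multiples of $2/a$.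

\emph{No embedding.} Let $f:X\to\mathcal{B}_a$ be an embedding with harmonics $c_j$. We have $ap(q_n)<2$ for all $n$. Since the tails of $(x_n)$ are dense, every point of $K_5$ is the limit of a subsequence of $(q_n)$, so $K_5\times S^1$ lies in the closure of $\{ap<2\}$. By Lemma~\ref{lem:analysis}(2), $c_j=0$ on $K_5\times S^1$ for $j\ge2$. Consider the continuous map
\[
K_5\to\mathbb{R}^2,\qquad q\mapsto\big(c_0(q,1),\,|c_1(q,1)|\big).
\]
Suppose that $q$ and $q'$ have the same image. There is $\mu\in S^1$ with $c_1(q',1)=\mu c_1(q,1)=c_1(q,\mu)$, and $c_0(q',1)=c_0(q,1)=c_0(q,\mu)$. The points $(q',1)$ and $(q,\mu)$ have the same period $2/a$, so $f(q',1)=f(q,\mu)$ by Lemma~\ref{lem:analysis}(3), and $q'=q$. The map is therefore injective, which is impossible.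
\end{proof}

\begin{remark}
The shorter orbits are indispensable. The subflow $K_5\times S^1$, of constant period $2/a$, does embed in $\mathcal{B}_a$: for $q=(\xi_1,\xi_2,\xi_3)\in\mathbb{R}^3$ apply Lemma~\ref{lem:synthesis} to $g_0=\xi_1$, $g_1=\lambda$, $g_2=\lambda^2(\xi_2+i\xi_3)$. Note also that $X$ violates the hypothesis of Theorem~\ref{thm:corrected}(A) only at $r=2/a$: we have $2h(ar)\ge2$ for $ar>1$, while $2h(2k)=2k$ exceeds $2$ exactly when $k\ge2$.
\end{remark}

\section{Approximation by moving simplices}\label{sec:moving}

The proof of Theorem~\ref{thm:corrected}(A) is a general position argument: we perturb given functions $g_j\in E_j$ until the conditions of Lemma~\ref{lem:synthesis} hold. The usual tool approximates a continuous map on a $d$-dimensional space by a map into a finite union of $d$-simplices. Here the hypothesis bounds only the dimension of the level sets of $p$, and condition (S2) compares only points with the same period. So we need one continuous approximation that sends \emph{each} level set of $p$ into $d$-simplices, which are allowed to move with the level.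

Let $W$ be a finite-dimensional Euclidean space and $\Delta^d=\{\xi\in[0,1]^{d+1}:\sum_{\nu=0}^d\xi_\nu=1\}$. A \emph{moving $d$-simplex} in $W$ is a map
\[
G:\Delta^d\times J_G\to W,\qquad G(\xi,r)=\sum_{\nu=0}^d\xi_\nu\,w_\nu(r),
\]
where $J_G\subset\mathbb{R}$ is a compact interval and $w_0,\dots,w_d:J_G\to W$ are affine maps, not necessarily distinct.

\begin{lemma}\label{lem:moving}
Let $A$ be a compact metric space, $d\ge0$, and $p:A\to\mathbb{R}$ a continuous function with $\dim p^{-1}(r)\le d$ for all $r$. Let $\alpha:A\to W$ be continuous and $\varepsilon>0$. Then there are a continuous map $\tilde\alpha:A\to W$ with $\|\tilde\alpha-\alpha\|_\infty<\varepsilon$ and a finite family $\mathcal{G}$ of moving $d$-simplices such that for every $u\in A$ there are $G\in\mathcal{G}$ and $\xi\in\Delta^d$ with $p(u)\in J_G$ and $\tilde\alpha(u)=G(\xi,p(u))$.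
\end{lemma}

\begin{proof}
Let $I$ be a nondegenerate compact interval containing $p(A)$. Write $A_J=p^{-1}(J)$ for $J\subset I$, and $A_r=p^{-1}(r)$.

\emph{Step 1: from one level to a strip.} We claim: \emph{if $r\in I$ and $\mathcal{O}$ is a family of open subsets of $A$ covering $A_r$, then there is a finite family $\mathcal{U}$ of nonempty open subsets of $A$, of order at most $d+1$, each contained in a member of $\mathcal{O}$, that covers $A_J$ for some neighborhood $J$ of $r$ in $I$.}

Since $A_r$ is compact and $\dim A_r\le d$, the traces of $\mathcal{O}$ on $A_r$ have a finite refinement of order at most $d+1$ by relatively open sets. Shrink it to a cover of $A_r$ by compact sets $F_1,\dots,F_M$, one inside each member of the refinement, and discard the empty ones. For any $d+2$ distinct indices the sets $F_\sigma$ have no common point, so the continuous function $u\mapsto\max_\sigma\operatorname{dist}(u,F_\sigma)$, with the maximum over these indices, has a positive minimum on $A$. If $\eta>0$ is smaller than these finitely many minima, the open $\eta$-neighborhoods of the $F_\sigma$ in $A$ form a family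 $\mathcal{U}$ of order at most $d+1$. If $\eta$ is small enough, each neighborhood lies in the member of $\mathcal{O}$ that contains $F_\sigma$. The complement of $\bigcup\mathcal{U}$ is compact and disjoint from $A_r$, so its image under $p$ is a compact set not containing $r$, and we let $J$ be the complement of this image in $I$. If $A_r=\emptyset$, the argument yields $\mathcal{U}=\emptyset$.

\emph{Step 2: approximations on strips.} Apply Step~1 at every $r\in I$ to the family of all open sets $O$ with $\operatorname{diam}\alpha(O)<\varepsilon/2$. A partition $t_0<t_1<\dots<t_n$ of $I$ finer than a Lebesgue number of the resulting cover of $I$ gives families $\mathcal{U}_1,\dots,\mathcal{U}_n$ as in Step~1, with $\mathcal{U}_l$ covering $A_{[t_{l-1},t_l]}$. For each set $U$ in these families choose a point $w_U\in\alpha(U)$; then $|w_U-\alpha(u)|<\varepsilon/2$ for $u\in U$. Let $(f^l_U)_{U\in\mathcal{U}_l}$ be a partition of unity on $A_{[t_{l-1},t_l]}$ subordinate to $\mathcal{U}_l$, and put $\alpha_l=\sum_{U\in\mathcal{U}_l}f^l_Uw_U$.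

It remains to pass from $\alpha_l$ to $\alpha_{l+1}$ near the level $t_l$. A direct interpolation $(1-s)\alpha_l+s\alpha_{l+1}$ would not do: at a fixed level its values range over sums of two independent $d$-simplices, which have $2d$ parameters. We pass instead through a common refinement of the two covers.

\emph{Step 3: common refinements.} For $1\le l\le n-1$ both $\mathcal{U}_l$ and $\mathcal{U}_{l+1}$ cover $A_{t_l}$. Apply Step~1 at $t_l$ to the family $\{U\cap U':U\in\mathcal{U}_l,\ U'\in\mathcal{U}_{l+1}\}$. We obtain $\delta>0$ with $4\delta<\min_l(t_l-t_{l-1})$ and finite families $\mathcal{V}_l$ of order at most $d+1$ such that $\mathcal{V}_l$ covers $A_{[t_l-2\delta,t_l+2\delta]}$ and each $V\in\mathcal{V}_l$ lies in some $\sigma^-(V)\in\mathcal{U}_l$ and in some $\sigma^+(V)\in\mathcal{U}_{l+1}$. Let $(g^l_V)_{V\in\mathcal{V}_l}$ be a subordinate partition of unity on $A_{[t_l-2\delta,t_l+2\delta]}$, and put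
\[
\alpha_l^-=\sum_{V\in\mathcal{V}_l}g^l_V\,w_{\sigma^-(V)},\qquad \alpha_l^+=\sum_{V\in\mathcal{V}_l}g^l_V\,w_{\sigma^+(V)} .
\]

\emph{Step 4: definition of $\tilde\alpha$.} For $u\in A$ and $r=p(u)$ let
\[
\tilde\alpha(u)=
\begin{cases}
\alpha_l(u), & r\in[t_{l-1}+2\delta,\ t_l-2\delta],\\
(1-s)\,\alpha_l(u)+s\,\alpha_l^-(u), & r\in[t_l-2\delta,\ t_l-\delta],\\
(1-s)\,\alpha_l^-(u)+s\,\alpha_l^+(u), & r\in[t_l-\delta,\ t_l+\delta],\\
(1-s)\,\alpha_l^+(u)+s\,\alpha_{l+1}(u), & r\in[t_l+\delta,\ t_l+2\delta].
\end{cases}
\]
Here $s=s(r)$ increases affinely from $0$ to $1$ on the interval in question; in the first line $1\le l\le n$ and the term $2\delta$ is omitted at $t_0$ and at $t_n$; in the other lines $1\le l\le n-1$. The formulas agree at common endpoints, so $\tilde\alpha$ is continuous.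

If $f^l_U(u)>0$, then $u\in U$, and if $g^l_V(u)>0$, then $u\in V\subset\sigma^\pm(V)$. So in every case $\tilde\alpha(u)$ is a convex combination of points $w_U$ with $u\in U$, and $|\tilde\alpha(u)-\alpha(u)|<\varepsilon/2$. In the first and second lines all these $U$ belong to $\mathcal{U}_l$, and in the fourth line to $\mathcal{U}_{l+1}$; at most $d+1$ members of such a family contain $u$, so $\tilde\alpha(u)$ lies on a moving $d$-simplex with constant vertices $w_U$. In the third line
\[
\tilde\alpha(u)=\sum_{V\in\mathcal{V}_l}g^l_V(u)\,w_V(r),\qquad w_V(r)=(1-s(r))\,w_{\sigma^-(V)}+s(r)\,w_{\sigma^+(V)},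
\]
where at most $d+1$ of the weights $g^l_V(u)$ are nonzero and each $w_V$ is affine in $r$. There are finitely many intervals and, for each, finitely many $(d+1)$-tuples of vertices. These give the family $\mathcal{G}$.
\end{proof}

We shall combine the lemma with the following fact.
\begin{enumerate}
\item[(N)] If $D\subset\mathbb{R}^n$ is compact and convex, $n<\dim W$, and $\Phi:D\to W$ is the restriction of a $C^1$ map, then $\Phi(D)$ has Lebesgue measure zero.
\end{enumerate}
Indeed $\Phi$ is Lipschitz on $D$, and $D$ is covered by $O(\eta^{-n})$ cubes of side $\eta$, so $\Phi(D)$ is covered by balls of total volume $O(\eta^{\dim W-n})$. We regard $\Delta^d$ as a subset of $\mathbb{R}^d$ by forgetting $\xi_0$.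

\section{Flows with continuous minimal period}\label{sec:corrected}

\begin{proof}[Proof of Theorem~\ref{thm:corrected}\textup{(B)}]
Put $m=\lceil N/2\rceil$. The minimal period is the continuous function $p$ in \eqref{eq:Fm}. By Theorem~\ref{thm:main}(a), $P_r=\emptyset$ for $r<r_0$. Since $ar_0\in(N,N+1)$ we have $h(ar_0)=m$, and $h$ is nondecreasing, so $\dim P_r\le2m\le2h(ar)$ for $r\ge r_0$. Finally $ar_1<N+1\le2m+1$, so Theorem~\ref{thm:main}(b) applies with $b=a$.
\end{proof}

The rest of the section proves part (A). Let $X\ne\emptyset$ be a flow with continuous minimal period $p$ such that $\dim P_r(X)\le2h(ar)-1$ for all $r>0$. We use the free circle action and the spaces $E_j$ of Section~\ref{sec:harmonics}; this is where the continuity of $p$ and the absence of fixed points enter.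

\subsection{Extensions and slices}

Lemma~\ref{lem:moving} perturbs arbitrary functions, while we must perturb functions of weight $j$. Locally the action is a product, so a function of weight $j$ is an arbitrary function on a transversal; a local perturbation then extends to $X$ by averaging.

\begin{lemma}\label{lem:extension}
Let $C\subset X$ be compact and invariant, let $j\ge0$, and let $\Delta:C\to\mathbb{C}$ be continuous with $\Delta(\lambda x)=\lambda^j\Delta(x)$ and $|\Delta|\le\eta$, real-valued if $j=0$. Then $\Delta$ extends to an element of $E_j$ of norm at most $2\eta$.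
\end{lemma}

\begin{proof}
Tietze's theorem, applied to the real and imaginary parts, gives a continuous extension $\Delta'$ to $X$ with $|\Delta'|\le2\eta$, real-valued if $j=0$. Put $g(x)=\int_{S^1}\lambda^{-j}\Delta'(\lambda x)\,d\lambda$ with normalized Haar measure. Then $g$ is continuous and $|g|\le2\eta$; the substitution $\lambda\mapsto\lambda\mu^{-1}$ gives $g(\mu x)=\mu^jg(x)$; and for $x\in C$ the integrand is constantly $\Delta(x)$.
\end{proof}

A compact invariant set $C\subset X$ is \emph{trivial} with \emph{slice} $S$ if $S\subset C$ is compact and the map $S^1\times S\to C$, $(\lambda,u)\mapsto\lambda u$, is bijective, hence a homeomorphism. Every continuous function $\gamma$ on $S$ then defines a continuous function $\lambda u\mapsto\lambda^j\gamma(u)$ of weight $j$ on $C$. If $C'\subset C$ is compact and invariant, then $C'$ is trivial with slice $S\cap C'$.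

\begin{lemma}\label{lem:slices}
Let $Y\subset X$ be compact and invariant.
\begin{enumerate}
\item[(1)] Every point of $X$ has a trivial neighborhood, and $Y$ is a finite union of trivial sets.
\item[(2)] There are countably many pairs $(A,B)$ of disjoint trivial subsets of $Y$ such that every pair $(x,y)\in Y\times Y$ of points on different orbits lies in one of the products $A\times B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $x\in X$. Since the action is free, $\lambda x\mapsto\lambda$ is a well-defined continuous function of weight $1$ on the orbit of $x$. Extend it to $g\in E_1$ by Lemma~\ref{lem:extension}. The set $C_x=\{|g|\ge\frac12\}$ is a compact invariant neighborhood of $x$, and $S=\{y\in C_x:g(y)=|g(y)|\}$ is compact. If $y\in C_x$ and $\lambda=g(y)/|g(y)|$, then $\lambda^{-1}y\in S$, so $S^1\times S\to C_x$ is onto. If $\lambda u=\mu v$ with $u,v\in S$, then $\lambda g(u)=\mu g(v)$ with $g(u),g(v)>0$, so $\lambda=\mu$ and $u=v$. Thus $C_x$ is trivial. Finitely many of the $C_x$ cover $Y$, and the sets $C_x\cap Y$ are trivial.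

(2) Let $x,y\in Y$ lie on different orbits. By Lemma~\ref{lem:extension} there is $\psi\in E_0$ equal to $0$ on the orbit of $x$ and to $1$ on the orbit of $y$. The sets $A=Y\cap C_x\cap\{\psi\le\frac13\}$ and $B=Y\cap C_y\cap\{\psi\ge\frac23\}$ are disjoint and trivial, and $A\times B$ is a neighborhood of $(x,y)$ in $Y\times Y$. The set of all such pairs $(x,y)$ is a subspace of a compact metric space, hence Lindel\"of, so countably many of the products cover it.
\end{proof}

\subsection{The dimension of slices}

We divide $X$ according to the number of available harmonics. For integers $k\ge0$ and $n\ge1$ let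
\[
X_k=p^{-1}\big((k/a,(k+1)/a]\big),\qquad X_{k,n}=p^{-1}\big([k/a+1/n,(k+1)/a]\big).
\]
The sets $X_{k,n}$ are compact and invariant, they increase with $n$, and their union is $X_k$. For $x\in X_k$ and an integer $j$ we have $j<ap(x)$ if and only if $j\le k$, and $h(ap(x))=\lceil k/2\rceil$.

If $x\in X_0$ and $r=p(x)$, then $h(ar)=0$ and the hypothesis gives $P_r=\emptyset$, although $x\in P_r$. Hence $X_0=\emptyset$. Let $K$ be the largest integer less than $a\max p$. Then $K\ge1$ and $X=X_1\cup\dots\cup X_K$.

Fix $1\le k\le K$ and put $h=\lceil k/2\rceil\ge1$ and $d=2h-2\ge0$. Let $C\subset X_k$ be trivial with slice $S$, and let $S_r=S\cap p^{-1}(r)$. If $S_r\ne\emptyset$, then $h(ar)=h$, and $S_r\times S^1$ is homeomorphic to the closed subset $C\cap p^{-1}(r)$ of $P_r$. By (D4), (D1) and the hypothesis, $\dim S_r+1\le2h-1$. Therefore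
\begin{equation}\label{eq:slice}
\dim S_r\le d=2\lceil k/2\rceil-2\qquad\text{for all } r,
\end{equation}
and Lemma~\ref{lem:moving} applies to $p|_S$. This is the only further use of the dimension hypothesis.

\subsection{Reduction to two conditions}

Let $E=\prod_{j=0}^KE_j$, a Banach space with the norm $\max_j\|g_j\|_\infty$. We look for $g=(g_0,\dots,g_K)\in E$ such that:
\begin{enumerate}
\item[(i)] for every $x\in X$ and every prime $q$ there is $j$ with $1\le j<ap(x)$, $q\nmid j$ and $g_j(x)\ne0$;
\item[(ii)] if $p(x)=p(y)$ and $x,y$ lie on different orbits, then $g_j(x)\ne g_j(y)$ for some $j$ with $0\le j<ap(x)$.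
\end{enumerate}
The inequality $j<ap(x)$ is strict because, as in Section~\ref{sec:K5}, the harmonic at the edge of the band cannot be relied upon. Given such a $g$, put $g_0^*=g_0$ and $g_j^*=\max(0,ap-j)\,g_j\in E_j$ for $1\le j\le K$. The factor $\max(0,ap-j)$ is positive exactly where $j<ap$. So (S0) holds with $b=a$. The set $J(x)$ for $g^*$ is $\{1\le j<ap(x):g_j(x)\ne0\}$; by (i) it is nonempty and no prime divides all of its elements, which is (S1). If $p(x)=p(y)$ and $g^*_j(x)=g^*_j(y)$ for all $j$, then $g_j(x)=g_j(y)$ for $0\le j<ap(x)$, and (ii) gives (S2). By Lemma~\ref{lem:synthesis}, $X$ embeds in $\mathcal{B}_a$. We find $g$ by the Baire category theorem, after cutting (i) and (ii) into countably many open dense conditions.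

\subsection{Preserving the periods}

Let $C\subset X_k$ be trivial and $q$ a prime. Let $R=\{1\le j\le k:q\nmid j\}$ and let $\Omega_{C,q}$ be the set of $g\in E$ such that the functions $g_j$, $j\in R$, have no common zero in $C$.

\begin{lemma}\label{lem:periods}
The set $\Omega_{C,q}$ is open and dense in $E$.
\end{lemma}

\begin{proof}
If $g\in\Omega_{C,q}$, then $\max_{j\in R}|g_j|$ is bounded below by a positive constant on the compact set $C$, and the open ball about $g$ with that radius lies in $\Omega_{C,q}$.

Let $g\in E$ and $\varepsilon>0$. The set $R$ has $k-\lfloor k/q\rfloor\ge k-\lfloor k/2\rfloor=h$ elements, so $W=\mathbb{C}^R$ has real dimension at least $2h$. Let $S$ be a slice of $C$ and $\alpha=(g_j|_S)_{j\in R}:S\to W$. Take $\tilde\alpha$ and $\mathcal{G}$ from Lemma~\ref{lem:moving}. The image of $\tilde\alpha$ is contained in the union of the sets $G(\Delta^d\times J_G)$, $G\in\mathcal{G}$. Each $G$ is a polynomial map on a compact convex subset of $\mathbb{R}^{d+1}$, and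
\begin{equation}\label{eq:count1}
d+1=2h-1<2h\le\dim W .
\end{equation}
By (N) the union is a null set, so there is $c\in W$ with $|c|<\varepsilon$ and $-c$ outside it. Then $\tilde\alpha+c$ has no zero on $S$. For $j\in R$ the function $\lambda u\mapsto\lambda^j(\tilde\alpha(u)+c)_j$ on $C$ has weight $j$ and differs from $g_j|_C$ by at most $2\varepsilon$, since $g_j(\lambda u)=\lambda^j\alpha(u)_j$. Extend the differences by Lemma~\ref{lem:extension}, add them to the $g_j$, and leave the $g_j$ with $j\notin R$ unchanged. The result lies in $\Omega_{C,q}$, at distance at most $4\varepsilon$ from $g$.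
\end{proof}

\subsection{Separating orbits of equal period}

Let $A,B\subset X_k$ be disjoint trivial sets. Let $\Omega_{A,B}$ be the set of $g\in E$ such that no pair $(x,y)\in A\times B$ with $p(x)=p(y)$ satisfies $g_j(x)=g_j(y)$ for all $0\le j\le k$.

\begin{lemma}\label{lem:separate}
The set $\Omega_{A,B}$ is open and dense in $E$.
\end{lemma}

\begin{proof}
If $g\in\Omega_{A,B}$, then $\max_{0\le j\le k}|g_j(x)-g_j(y)|$ is bounded below by a positive constant on the compact set $\{(x,y)\in A\times B:p(x)=p(y)\}$, and the open ball about $g$ with half that radius lies in $\Omega_{A,B}$.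

Let $g\in E$ and $\varepsilon>0$. Let $W=\mathbb{R}\times\mathbb{C}^k$, of real dimension $2k+1$, with the action $\lambda\cdot(w_0,w_1,\dots,w_k)=(w_0,\lambda w_1,\dots,\lambda^kw_k)$ of $S^1$. Let $S_A$ and $S_B$ be slices of $A$ and $B$, and let $\alpha:S_A\to W$ and $\beta:S_B\to W$ be the restrictions of $(g_0,\dots,g_k)$. Lemma~\ref{lem:moving} gives $\tilde\alpha,\mathcal{G}$ for $\alpha$ and $\tilde\beta,\mathcal{G}'$ for $\beta$. For $G\in\mathcal{G}$ and $G'\in\mathcal{G}'$ with $J_G\cap J_{G'}\ne\emptyset$ consider the smooth map
\[
\Delta^d\times\Delta^d\times(J_G\cap J_{G'})\times[0,1]\to W,\qquad(\xi,\xi',r,\theta)\mapsto e^{2\pi i\theta}\cdot G'(\xi',r)-G(\xi,r).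
\]
Its domain is a compact convex subset of $\mathbb{R}^{2d+2}$: a point on each simplex, the common period, and the relative phase. Since $h\le(k+1)/2$,
\begin{equation}\label{eq:count2}
2d+2=4h-2\le2k<2k+1=\dim W .
\end{equation}
By (N) the images of these finitely many maps are null. Choose $c\in W$ with $|c|<\varepsilon$ outside all of them. Then
\begin{equation}\label{eq:avoid}
\tilde\alpha(u)+c\ne\lambda\cdot\tilde\beta(v)\qquad\text{whenever } u\in S_A,\ v\in S_B,\ p(u)=p(v),\ \lambda\in S^1,
\end{equation}
because $\tilde\alpha(u)=G(\xi,r)$ and $\tilde\beta(v)=G'(\xi',r)$ for some $G,G',\xi,\xi'$, with $r=p(u)=p(v)\in J_G\cap J_{G'}$.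

For $0\le j\le k$ define a function of weight $j$ on the compact invariant set $A\cup B$ by $\lambda u\mapsto\lambda^j(\tilde\alpha(u)+c)_j$ on $A$ and $\mu v\mapsto\mu^j\tilde\beta(v)_j$ on $B$. It is well defined and continuous because $A$ and $B$ are disjoint, it is real for $j=0$, and it differs from $g_j$ by at most $2\varepsilon$. Extending the differences by Lemma~\ref{lem:extension}, and leaving $g_j$ unchanged for $j>k$, we get $g'\in E$ at distance at most $4\varepsilon$ from $g$. If $x=\lambda u\in A$ and $y=\mu v\in B$ satisfy $p(x)=p(y)$ and $g'_j(x)=g'_j(y)$ for $0\le j\le k$, then $p(u)=p(v)$ and $\tilde\alpha(u)+c=(\lambda^{-1}\mu)\cdot\tilde\beta(v)$, contrary to \eqref{eq:avoid}. So $g'\in\Omega_{A,B}$.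
\end{proof}

\subsection{End of the proof}

For each $1\le k\le K$ and $n\ge1$, apply Lemma~\ref{lem:slices} to $Y=X_{k,n}$. It gives finitely many trivial sets $C$ with union $X_{k,n}$ and countably many pairs $(A,B)$. The sets $\Omega_{C,q}$, for all these $C$ and all primes $q$, and the sets $\Omega_{A,B}$ form a countable family of open dense subsets of the Banach space $E$. By the Baire category theorem there is $g$ in their intersection. Every $x\in X$ lies in some $C\subset X_k$, and $j\le k$ means $j<ap(x)$, so (i) holds. Two points with the same period lie in a common $X_{k,n}$, and if their orbits differ they form a pair in some $A\times B$, so (ii) holds. This proves Theorem~\ref{thm:corrected}(A). \qed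

\begin{remark}
The two counts show where the bound $2h(ar)$ comes from. In \eqref{eq:count1} the worst prime is $q=2$, for which $\dim W=2h$ and there is no room for a larger $d$; this is the count of odd harmonics from the introduction, and Theorem~\ref{thm:corrected}(B) shows that it cannot be circumvented. In \eqref{eq:count2} there is equality $4h-2=2k$ for odd $k$. In that case an approximation that ignored the levels of $p$ would fail: with independent periods for the two points the domain would have dimension $2d+3=\dim W$. This is why Lemma~\ref{lem:moving} controls each level separately.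
\end{remark}

\begin{thebibliography}{9}

\bibitem{GJ} Yonatan Gutman and Lei Jin, \emph{Mean dimension and an embedding theorem for real flows}, arXiv:1806.01897 (2018).

\bibitem{Hur} Hurewicz, Ann. of Math. \textbf{36} (1935), 194--197.

\end{thebibliography}
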